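# An $\omega_2$-directed-closed forcing can force $\mathsf{PFA}$ over a model in which $\mathsf{PFA}$ fails

## 1. Forcing axioms that descend: ccc posets and posets that stay proper

We work in $\mathsf{ZFC}$. For a poset $\mathbb Q$, write $\mathsf{FA}(\mathbb Q)$ for the statement that every family of at most $\aleph_1$ dense subsets of $\mathbb Q$ is met by a filter on $\mathbb Q$. The Proper Forcing Axiom $\mathsf{PFA}$ says that $\mathsf{FA}(\mathbb Q)$ holds for every proper $\mathbb Q$. Martin's Maximum $\mathsf{MM}$ says the same for every $\mathbb Q$ that preserves stationary subsets of $\omega_1$.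

**Definition.** A forcing $\mathbb P$ is *$\omega_2$-directed-closed* if every directed $D\subseteq\mathbb P$ with $|D|\le\aleph_1$ has a lower bound in $\mathbb P$.

The basic example is $\mathrm{Add}(\omega_2,1)=({}^{<\omega_2}2,\supseteq)$: a directed subset is a chain, and the union of a chain of size $\le\aleph_1$ is again a sequence of length $<\omega_2$. A non-example is the poset of countable partial functions from $\omega_1$ to $\omega_2$. It is $\sigma$-closed, but the zero functions on $i$, for $i<\omega_1$, form a chain whose union is uncountable, so this chain has no lower bound.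

The question of these notes, from David Asperó and Asaf Karagila, "Dependent Choice, Properness, and Generic Absoluteness", arXiv:1806.04077 (2018), is this. Suppose $\mathbb P$ is $\omega_2$-directed-closed and $1\Vdash_{\mathbb P}\mathsf{PFA}$. Does $\mathsf{PFA}$ hold in the ground model $V$?

One fact will be used all the time.

$$\text{An }\omega_2\text{-directed-closed }\mathbb P\text{ adds no new functions from }\omega_1\text{ into }V. \tag{1}$$

Indeed, given a name $\dot h$ for such a function and a condition $p$, build a decreasing sequence $\langle p_i:i<\omega_1\rangle$ below $p$ such that $p_{i+1}$ decides $\dot h(i)$, taking lower bounds at limits. A lower bound of the whole sequence forces $\dot h$ to be in $V$. In particular $\omega_1$ and $\omega_2$ are preserved, and there are no new subsets of $\omega_1$.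

We begin with the easy instances of $\mathsf{PFA}$.

**Proposition 1.** If $\mathbb P$ is $\omega_2$-directed-closed and $1\Vdash_{\mathbb P}\mathsf{PFA}$, then $\mathsf{FA}(\mathbb Q)$ holds in $V$ for every ccc poset $\mathbb Q$.

**Proof.** First, $\mathbb Q$ stays ccc. Suppose $p$ forces that $\langle\dot q_i:i<\omega_1\rangle$ enumerates an antichain without repetition. Build a decreasing sequence $\langle p_i:i<\omega_1\rangle$ below $p$ with $p_i$ deciding $\dot q_i$, say as $q_i$; for this, lower bounds of countable sequences suffice. For $i<j$ the condition $p_j$ forces $q_i\perp q_j$, and incompatibility is absolute. So $\{q_i:i<\omega_1\}$ is an uncountable antichain in $V$, a contradiction.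

Now let $G$ be $\mathbb P$-generic and let $D_i\in V$ ($i<\omega_1$) be dense in $\mathbb Q$. In $V[G]$, $\mathbb Q$ is ccc, hence proper, and the $D_i$ are still dense. So $\mathsf{PFA}$ in $V[G]$ gives a filter $F\in V[G]$ meeting all of them. Choose one element of each $F\cap D_i$ and close off $\omega$ times under choosing, for each pair, a lower bound in $F$. The result is a directed $F_0\subseteq F$ with $|F_0|\le\aleph_1$ meeting every $D_i$. By (1), $F_0\in V$, and $F_0$ generates in $V$ the required filter. $\square$

The second half of this proof used only that $\mathbb Q$ is proper in $V[G]$. So the same argument proves the first sentence of the next theorem, and the rest of the theorem asks which $\mathbb Q$ stay proper.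

Recall that $\mathbb Q$ is proper if, for all large enough regular $\chi$, for a club of countable $N\prec H(\chi)$ with $\mathbb Q\in N$, every $q\in N\cap\mathbb Q$ has an extension $q'$ such that $D\cap N$ is predense below $q'$ for every dense $D\subseteq\mathbb Q$ with $D\in N$. Textbook facts: ccc posets and $\sigma$-closed posets are proper, two-step iterations of proper posets are proper, and proper posets preserve $\omega_1$ and all stationary subsets of $\omega_1$.

**Theorem 2.** Let $\mathbb P$ be $\omega_2$-directed-closed with $1\Vdash_{\mathbb P}\mathsf{PFA}$. Then $\mathsf{FA}(\mathbb Q)$ holds in the ground model for every $\mathbb Q$ with $1\Vdash_{\mathbb P}$ "$\mathbb Q$ is proper". This includes every $\mathbb Q$ of the form $(\sigma\text{-closed})*(\text{ccc})$, and every proper $\mathbb Q$ such that $\mathbb P$ adds no new subsets of $|\mathbb Q|$ (so every proper $\mathbb Q$ of size $\le\aleph_1$).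

**Proof.** The first sentence is the second half of the proof of Proposition 1. Let $G$ be $\mathbb P$-generic.

**Step 1: posets $S*\dot C$ with $S$ $\sigma$-closed and $\Vdash_S$ "$\dot C$ is ccc".** We show that $\mathbb Q=S*\dot C$ is proper in $V[G]$. By (1), $S$ is still $\sigma$-closed in $V[G]$. Let $G_S$ be $S$-generic over $V[G]$. Then $G$ is $\mathbb P$-generic over $V[G_S]$. Since $S$ adds no new $\omega$-sequences, $\mathbb P$ is still $\sigma$-closed in $V[G_S]$. The first half of the proof of Proposition 1 used only lower bounds of countable sequences, so, run in $V[G_S]$, it shows that $\dot C^{G_S}$ is still ccc in $V[G_S][G]=V[G][G_S]$. Hence, in $V[G]$, $S$ forces $\dot C$ to be ccc, and the iteration $S*\dot C$ formed in $V[G]$ is proper.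

The poset $\mathbb Q$, which was formed in $V$, is dense in that iteration. Given $(s,\dot x)$ with $\dot x\in V[G]$, some $s'\le s$ forces $\dot x$ to equal some name from $V$, because every element of $\dot C^{G_S}$ has an $S$-name in $V$. The two orders agree on $\mathbb Q$: if $s$ forces $\dot x\le\dot x'$ over $V$, then it does so over $V[G]$, since every filter generic over $V[G]$ is generic over $V$; and if $s$ does not force it over $V$, then some $s''\le s$ forces the negation over $V$, hence over $V[G]$. So $\mathbb Q$ is proper in $V[G]$.

**Step 2: proper $\mathbb Q$ of size $\mu$, where $\mathbb P$ adds no new subsets of $\mu$.** We may take the underlying set of $\mathbb Q$ to be $\mu$. Put $Z=\mathbb Q\cup\mathcal P(\mathbb Q)$, which is the same set in $V$ and $V[G]$. Work first in $V$. The sets $N\cap Z$, for $N$ in the club given by properness, contain a club $\mathcal C\subseteq[Z]^\omega$; this is the textbook fact on projections of clubs. So for $Y\in\mathcal C$, every $q\in Y\cap\mathbb Q$ has an extension $q'$ below which $D\cap Y$ is predense for each dense $D\in Y$. In $V[G]$ there are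 no new countable subsets of $Z$ and no new $\omega$-chains in $\mathcal C$, so $\mathcal C$ is still club in $[Z]^\omega$.

In $V[G]$ let $N\prec H(\chi)$ be countable with $\mathcal C,\mathbb Q,Z\in N$. By elementarity $\mathcal C\cap N$ is directed under $\subseteq$, every $x\in N\cap Z$ is in some $Y\in\mathcal C\cap N$, and each such $Y$, being a countable element of $N$, is a subset of $N$. Thus $N\cap Z=\bigcup(\mathcal C\cap N)$ is the union of an increasing $\omega$-chain from $\mathcal C$, so $N\cap Z\in\mathcal C$. Every dense $D\subseteq\mathbb Q$ with $D\in N$ belongs to $Z$, because $\mathbb P$ added no subsets of $\mu$. So every $q\in N\cap\mathbb Q$ has the required extension $q'$, and $\mathbb Q$ is proper in $V[G]$. By (1) this covers all proper $\mathbb Q$ of size $\le\aleph_1$. $\square$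

## 2. New dense sets, and the theorems

What changes for an arbitrary proper $\mathbb Q\in V$? Repeat Step 2. If $N\prec H(\chi)^{V[G]}$ is countable, then $N\cap V$ is in $V$, and properness in $V$ can still supply a $q'$ that handles every dense set in $N\cap V$. But $N$ may contain dense subsets of $\mathbb Q$ that are not in $V$, and nothing handles those. This is the exact point at which the pull-back argument stops. Theorem 2 also says what a failing $\mathbb Q$ must look like: it cannot be $(\sigma\text{-closed})*(\text{ccc})$, and $\mathbb P$ must add subsets of $|\mathbb Q|$.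

The answer is no, unless $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent, in which case the question is vacuous.

**Theorem 3.** Suppose $V\models\mathsf{PFA}$. Then there is a cardinal-preserving forcing extension $W$ of $V$, with $H(\omega_2)^W=H(\omega_2)^V$, such that in $W$:

* $\mathsf{PFA}$ fails;
* $\mathrm{Add}(\omega_2,1)=({}^{<\omega_2}2,\supseteq)$, which is $\omega_2$-directed-closed, forces $\mathsf{PFA}$.

Consequently, $\mathsf{ZFC}$ proves "if some $\omega_2$-directed-closed forcing forces $\mathsf{PFA}$, then $\mathsf{PFA}$ holds" if and only if $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent.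

**Theorem 4.** In the $W$ of Theorem 3, $\mathsf{FA}(\mathbb Q)$ fails for some $\mathbb Q$ of the form $\mathrm{Add}(\omega,1)*(\sigma\text{-closed})*(\text{ccc})$. If moreover $V\models\mathsf{MM}$, then $\mathrm{Add}(\omega_2,1)$ forces $\mathsf{MM}$ over $W$.

Compare Theorem 4 with Theorem 2: one Cohen real at the front is all that separates the failing poset from those whose instances must descend.

## 3. $\mathsf{PFA}$ ascends through $\omega_2$-directed-closed forcing

The first tool is the converse direction, due to König–Yoshinobu for $\mathsf{PFA}$ and to Larson for $\mathsf{MM}$.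

**Lemma 5.** If $\mathsf{PFA}$ (resp. $\mathsf{MM}$) holds and $\mathbb P$ is $\omega_2$-directed-closed, then $\Vdash_{\mathbb P}\mathsf{PFA}$ (resp. $\mathsf{MM}$).

**Proof.** Let $p_0$ force that $\dot{\mathbb Q}$ is proper (resp. preserves stationary subsets of $\omega_1$) and that $\dot D_i$ ($i<\omega_1$) are dense in $\dot{\mathbb Q}$. As $\mathbb P$ is $\sigma$-closed, hence proper, the iteration $(\mathbb P{\restriction}p_0)*\dot{\mathbb Q}$ is proper (resp. preserves stationary subsets of $\omega_1$). The sets $E_i=\{(p,\dot q):p\Vdash\dot q\in\dot D_i\}$ are dense in it: given $(p,\dot q)$, take a name $\dot q'$ with $p\Vdash\dot q'\le\dot q$ and $p\Vdash\dot q'\in\dot D_i$. Let $F$ be a filter meeting all $E_i$. As in Proposition 1, choose a nonempty directed $F_0\subseteq F$ with $|F_0|\le\aleph_1$ meeting all $E_i$.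

The set $\{p:(p,\dot q)\in F_0\}$ is directed of size $\le\aleph_1$. Let $p^*$ be a lower bound, so $p^*\le p_0$. If $(p,\dot q),(p',\dot q')\in F_0$ and $(p'',\dot q'')\in F_0$ is below both, then $p^*\le p''$ forces $\dot q''\le\dot q,\dot q'$. So $p^*$ forces that $\{\dot q:(p,\dot q)\in F_0\}$ is directed, and also that it meets every $\dot D_i$; hence it generates a filter as required. Since $p_0$ can be replaced by any stronger condition, the conditions forcing such a filter to exist are dense below $p_0$, and $p_0$ forces it to exist. $\square$

Lemma 5 suggests the shape of the construction and a constraint on it. Start with $V\models\mathsf{PFA}$ and force with some $R$ to get $W=V[G]$. By Lemma 5, $R$ must not have an $\omega_2$-directed-closed dense subset, or else $W\models\mathsf{PFA}$. But if $R\times\mathrm{Add}(\omega_2,1)$ has one, then by Lemma 5 the further extension of $W$ by $\mathrm{Add}(\omega_2,1)$ satisfies $\mathsf{PFA}$ again. So $R$ should add an object that $\mathsf{PFA}$ refutes, and $\mathrm{Add}(\omega_2,1)$ should destroy that object.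

## 4. Bad lists

**Definition.** A *list* is a sequence $\vec g=\langle g_\alpha:\alpha<\omega_2\rangle$ with $g_\alpha\in{}^\alpha2$. It is *bad* if

* (L1) for every limit $\alpha<\omega_2$ and $\beta<\alpha$ there is $\beta'<\alpha$ with $g_\alpha{\restriction}\beta\subseteq g_{\beta'}$;
* (L2) for every $X\in{}^{\omega_2}2$ there is a club $E\subseteq\omega_2$ with $g_\alpha\ne X{\restriction}\alpha$ for all $\alpha\in E$.

So (L1) says that every proper initial segment of $g_\alpha$ has been listed before $\alpha$, and (L2) says that no single $X$ is guessed by the list stationarily often.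

Each half alone is easy. If every $g_\alpha$ is the zero sequence, then (L1) holds, and (L2) fails for $X=0$. For the other half, let $g_\alpha$, for limit $\alpha$, be the characteristic function of a cofinal subset of $\alpha$ of order type $\mathrm{cf}(\alpha)$, and let $g_\alpha$ be zero otherwise. Then (L2) holds. Indeed, if $g_\alpha=X{\restriction}\alpha$ for unboundedly many limit $\alpha$, then the set coded by $X$ is unbounded in $\omega_2$ while unboundedly many of its initial segments have order type $\le\omega_1$, which is impossible. So the limit ordinals above some bound form a club as in (L2). But (L1) can fail at once: choose $g_\omega(5)=0$ and $g_{\omega\cdot2}(5)=1$. Then $g_{\omega\cdot 2}{\restriction}6$ is contained in no $g_{\beta'}$ with $\beta'<\omega\cdot2$.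

Why should $\mathsf{PFA}$ refute the combination? Let $M\prec H(\omega_3)$ with $\vec g\in M$, $|M|=\aleph_1$, $\omega_1\subseteq M$, and let $\alpha=M\cap\omega_2$. By (L1), every proper initial segment of $g_\alpha$ is in $M$. If $M$ can be chosen so that this forces $g_\alpha=B{\restriction}\alpha$ for some $B\in M$, then (L2) applied to $B$ inside $M$ gives a club $E\in M$ with $\alpha\in E$, a contradiction. So $\mathsf{PFA}$ must produce an $M$ in which a function all of whose initial segments are in $M$ is traced by an element of $M$. The ideas in Sections 5–7 are those of Baumgartner, Weiß and Viale–Weiß.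

The plan is to collapse $H(\omega_3)$ to $\omega_1$, to make sure that no new branch appears through the tree of initial segments of the $g_\alpha$, and then to make that fact permanent by specializing the part of the tree off the old branches. The first attempt would be to collapse with a $\sigma$-closed poset. This fails at the words "no new branch". The poset $\mathrm{Add}(\omega_2,1)$ is itself $\sigma$-closed, and its generic branch $b:\omega_2\to2$ is new while all its proper initial segments are old. By Theorem 2 this obstacle is real for our purposes: over the $W$ we are after, no $(\sigma\text{-closed})*(\text{ccc})$ poset can do the job. Adding a Cohen real first removes it.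

## 5. Branches after a Cohen real and a $\sigma$-closed forcing

**Lemma 6.** Let $C={}^{<\omega}2$ be Cohen forcing, $\dot S$ a $C$-name for a $\sigma$-closed forcing, and $\delta$ an ordinal with $\mathrm{cf}(\delta)>\omega$. Then $C*\dot S$ forces: every $b:\delta\to2$ with $b{\restriction}\beta\in V$ for all $\beta<\delta$ belongs to $V$.

**Proof.** Suppose $(c_0,\dot s_0)$ forces that $\dot b$ is a counterexample. The idea is to attach to the two sides of each splitting of the Cohen tree two different guesses about $\dot b$, all below one ordinal $\beta^*<\delta$, and then to follow the Cohen real.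

**Step 1: the splitting system.** By recursion on $\sigma\in{}^{<\omega}2$ with $\sigma\supseteq c_0$ we choose, in $V$, names $\dot s_\sigma$ with $\dot s_{c_0}=\dot s_0$, $\sigma\Vdash\dot s_\sigma\in\dot S$ and $\sigma^\frown e\Vdash\dot s_{\sigma^\frown e}\le\dot s_\sigma$, together with $\beta_\sigma<\delta$, $d_{\sigma,e}\le\sigma^\frown e$ and $t_{\sigma,e}$ ($e<2$) such that
$$(d_{\sigma,e},\dot s_{\sigma^\frown e})\Vdash\dot b{\restriction}\beta_\sigma=t_{\sigma,e},\qquad t_{\sigma,0}\ne t_{\sigma,1}. \tag{2}$$

Given $\dot s_\sigma$, suppose first that for every $\beta<\delta$, whenever an extension of $(\sigma^\frown0,\dot s_\sigma)$ and an extension of $(\sigma^\frown1,\dot s_\sigma)$ both decide $\dot b{\restriction}\beta$, they decide the same value. Since $\dot b{\restriction}\beta$ is forced to be in $V$, for each $\beta$ some extension of $(\sigma^\frown1,\dot s_\sigma)$ decides it, say as $t_\beta$. Then every extension of $(\sigma^\frown0,\dot s_\sigma)$ that decides $\dot b{\restriction}\beta$ decides it as $t_\beta$, and such extensions are dense. So $(\sigma^\frown0,\dot s_\sigma)\Vdash\dot b=\bigcup_\beta t_\beta\in V$,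 a contradiction, as this condition is below $(c_0,\dot s_0)$.

Hence there are $\beta_\sigma$ and $(d_{\sigma,e},\dot u_e)\le(\sigma^\frown e,\dot s_\sigma)$ for $e<2$ that decide $\dot b{\restriction}\beta_\sigma$ differently, as $t_{\sigma,0}$ and $t_{\sigma,1}$. Let $\dot s_{\sigma^\frown e}$ be a name equal to $\dot u_e$ below $d_{\sigma,e}$, and equal to $\dot s_\sigma$ below conditions $\le\sigma^\frown e$ incompatible with $d_{\sigma,e}$. Then (2) holds and $\sigma^\frown e\Vdash\dot s_{\sigma^\frown e}\le\dot s_\sigma$.

**Step 2: following the Cohen real.** Let $\beta^*=\sup_\sigma\beta_\sigma$. There are countably many $\sigma$ and $\mathrm{cf}(\delta)>\omega$, so $\beta^*<\delta$. Let $\dot x$ name the Cohen real. Then $c_0$ forces $\langle\dot s_{\dot x\restriction n}:n\ge|c_0|\rangle$ to be decreasing in the $\sigma$-closed $\dot S$. Let $\dot s^*$ name a lower bound. Then $(c_0,\dot s^*)\le(c_0,\dot s_0)$. Extend $(c_0,\dot s^*)$ to some $(\sigma,\dot u)$ deciding $\dot b{\restriction}\beta^*$, say as $t$. For $e<2$ the condition $d_{\sigma,e}$ forces $\dot x{\restriction}(|\sigma|+1)=\sigma^\frown e$,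 so it forces $\dot u\le\dot s^*\le\dot s_{\sigma^\frown e}$. Thus $(d_{\sigma,e},\dot u)$ extends both $(\sigma,\dot u)$ and $(d_{\sigma,e},\dot s_{\sigma^\frown e})$, and by (2) $t{\restriction}\beta_\sigma=t_{\sigma,e}$. This holds for both $e$, contradicting $t_{\sigma,0}\ne t_{\sigma,1}$. $\square$

## 6. Specializing a tree without uncountable chains

**Lemma 7** (Baumgartner–Malitz–Reinhardt). Let $U$ be a tree of height $\le\omega_1$ without uncountable chains. The poset $B(U)$ of finite partial $f:U\to\omega$ with $f(t)\ne f(u)$ for comparable $t\ne u$, ordered by $\supseteq$, is ccc and adds a total such $f$.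

**Proof.** Totality: if $t\notin\mathrm{dom}(f)$, give $t$ a value not used by $f$.

For the ccc, suppose there is an uncountable antichain. By the $\Delta$-system lemma and thinning out, we may assume that its elements $f_\xi$ ($\xi<\omega_1$) agree on a root of their domains, and that outside the root the domains are pairwise disjoint sets $\{p_\xi(1),\dots,p_\xi(n)\}$ of the same size $n\ge1$. For $\xi\ne\xi'$ the union $f_\xi\cup f_{\xi'}$ is a function but not a condition. Each of the two is a condition, so some $p_\xi(i)$ is comparable with some $p_{\xi'}(j)$.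

Let $\mathcal U$ be a uniform ultrafilter on $\omega_1$. For each $\xi$ the set $\omega_1\setminus\{\xi\}$ is covered by the finitely many sets $\{\zeta\ne\xi:p_\xi(i)\text{ comparable with }p_\zeta(j)\}$, so one of them, for some $(i_\xi,j_\xi)$, is in $\mathcal U$. Fix $(i,j)$ and an uncountable $I\subseteq\omega_1$ with $(i_\xi,j_\xi)=(i,j)$ for $\xi\in I$. Given $\xi,\xi'\in I$, for $\mathcal U$-many $\zeta$ the node $p_\zeta(j)$ is comparable with both $p_\xi(i)$ and $p_{\xi'}(i)$. These two nodes have only countably many predecessors, the $p_\zeta(j)$ are distinct, and sets in $\mathcal U$ are uncountable. So some $p_\zeta(j)$ lies above both, and therefore $p_\xi(i),p_{\xi'}(i)$ are comparable. Thus $\{p_\xi(i):\xi\in I\}$ is an uncountable chain, a contradiction. $\square$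

## 7. $\mathsf{PFA}$ refutes bad lists

**Proposition 8.** If there is a bad list, then $\mathsf{FA}(\mathbb Q)$ fails for some $\mathbb Q=\mathrm{Add}(\omega,1)*(\sigma\text{-closed})*(\text{ccc})$. In particular $\mathsf{PFA}$ fails.

**Proof.** Let $\vec g$ be bad. Put $T=\{g_\alpha{\restriction}\beta:\beta\le\alpha<\omega_2\}$, a tree under $\subseteq$ closed under initial segments, $[T]=\{b\in{}^{\omega_2}2:\forall\beta<\omega_2\ b{\restriction}\beta\in T\}$, and $H=H(\omega_3)$. Note that $\vec g\in H$ and $[T]\subseteq H$.

**Step 1: collapse $H$ and separate the old branches.** Let $V'$ be the extension of $V$ by $C*\dot{\mathrm{Col}}(\omega_1,H)$, where $C=\mathrm{Add}(\omega,1)$ and the collapse is by countable conditions in $V^C$. In $V'$ let $e:\omega_1\to H$ be the generic surjection. In $V'$, $\omega_1$ is preserved, $|\omega_2^V|=\aleph_1$, and $\mathrm{cf}(\omega_2^V)\ne\omega$, since $C$ is ccc and the collapse adds no new $\omega$-sequences. So $\mathrm{cf}(\omega_2^V)=\omega_1$. Let $\lambda:\omega_1\to\omega_2^V$ be strictly increasing, continuous and cofinal.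

Put $K=\{k<\omega_1:e(k)\in[T]^V,\ e(k)\notin\{e(j):j<k\}\}$ and $b_k=e(k)$ for $k\in K$. So each element of $[T]^V$ is $b_k$ for exactly one $k\in K$. For $k\in K$ let $\beta(k)<\omega_2^V$ be least with $b_k{\restriction}\beta(k)\ne b_j{\restriction}\beta(k)$ for all $j\in K\cap k$. It exists because $k$ is countable and $\mathrm{cf}(\omega_2^V)=\omega_1$. Then:
$$\text{if }k,k'\in K,\ \beta\ge\beta(k),\beta(k')\text{ and }b_k{\restriction}\beta=b_{k'}{\restriction}\beta,\text{ then }k=k'. \tag{3}$$
Indeed, if $k'<k$ then $b_k$ and $b_{k'}$ differ below $\beta(k)\le\beta$; the case $k<k'$ is symmetric.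

**Step 2: specialize what lies off the old branches.** Let $U$ be the set of $t\in T$ with $\mathrm{dom}(t)\in\{\lambda_i:i<\omega_1\}$ such that there is no $k\in K$ with $t=b_k{\restriction}\mathrm{dom}(t)$ and $\mathrm{dom}(t)>\beta(k)$. Under $\subseteq$, $U$ is a tree of height $\le\omega_1$. It has no uncountable chain. Otherwise the domains of the members of the chain would be cofinal in $\omega_2^V$, and the union of the chain would be some $b:\omega_2^V\to2$ with all proper initial segments in $T\subseteq V$. By Lemma 6 with $\delta=\omega_2^V$, $b\in V$. Then $b\in[T]^V$, so $b=b_k$ for some $k\in K$, while $b{\restriction}\lambda_i\in U$ for some $\lambda_i>\beta(k)$. This contradicts the definition of $U$.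

Let $\mathbb Q=C*\dot{\mathrm{Col}}(\omega_1,H)*\dot B(\dot U)$, with generic specializing function $\dot f:\dot U\to\omega$. By Lemma 7 it has the stated form, and it is proper. Suppose toward a contradiction that $\mathsf{FA}(\mathbb Q)$ holds.

**Step 3: the $\aleph_1$ dense sets.** The following sets are dense in $\mathbb Q$.

1. For each formula $\varphi$ and $i_1,\dots,i_n<\omega_1$: conditions deciding $\dot e(i_1),\dots,\dot e(i_n)$ as some $\vec a$ and, if $H\models\exists v\,\varphi(v,\vec a)$, deciding for some $j$ the value $\dot e(j)$ to be a witness.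
2. For each $\xi<\omega_1$: conditions deciding $\dot e(j)=\xi$ for some $j$. The same with $\vec g$ in place of $\xi$.
3. For each $i$: conditions deciding $\dot\lambda_i$ and deciding, for some $j$, that $\dot e(j)=\dot\lambda_i$. For each $j$: conditions deciding $\dot e(j)$ and, if it is an ordinal $<\omega_2$, deciding for some $i$ the value of $\dot\lambda_i$ to be $>\dot e(j)$. For each limit $i$ and each $j$: conditions deciding $\dot e(j),\dot\lambda_i$ and, if $\dot e(j)$ is an ordinal below $\dot\lambda_i$, deciding for some $i'<i$ the value of $\dot\lambda_{i'}$ to be $>\dot e(j)$.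
4. For each $i,j$: conditions deciding $\dot\lambda_i$ and $\dot e(j)=t$ such that, if $t\in T$ and $\mathrm{dom}(t)=\dot\lambda_i$, the condition *either* forces $t\in\dot U$ and decides $\dot f(t)$, *or* decides for some $k$ the values $\dot e(k)$ and $\dot\beta(k)$, forcing $k\in\dot K$, $t=\dot b_k{\restriction}\dot\lambda_i$ and $\dot\beta(k)<\dot\lambda_i$.

The sets in 1 and 2 are dense because $\dot e$ is forced to be onto $H$. Those in 3 are dense because, moreover, $\dot\lambda$ is forced to be continuous and cofinal. For 4, decide $\dot\lambda_i$ and $\dot e(j)=t$, and then decide whether $t\in\dot U$. If yes, decide $\dot f(t)$, as $\dot f$ is total on $\dot U$. If no, the definition of $U$ provides a $k$, and we decide it and the two values. There are $\aleph_1$ sets in all.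

**Step 4: the model $M$.** Let $F$ be a filter meeting all these sets. Finitely many statements forced by members of $F$ are jointly forced by one member of $F$, so the values decided by $F$ are unique. Let $m_i$ and $\ell_i$ be the decided values of $\dot e(i)$ and $\dot\lambda_i$, and put $M=\{m_i:i<\omega_1\}$. By 1 and the Tarski–Vaught criterion, $M\prec H$. By 2, $\omega_1\subseteq M$ and $\vec g\in M$. Let $\alpha=M\cap\omega_2$. This is an ordinal: for nonzero $\xi\in M\cap\omega_2$ there is a surjection from $\omega_1$ onto $\xi$ in $M$, and $\omega_1\subseteq M$, so $\xi\subseteq M$. As $|M|=\aleph_1$, $\alpha<\omega_2$, and $\alpha$ is a limit by elementarity.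

Every ordinal below $\alpha$ is some $m_j$. So by 3 the sequence $\langle\ell_i:i<\omega_1\rangle$ lies in $\alpha$ and is cofinal in $\alpha$ and continuous; it is strictly increasing because $\dot\lambda$ is forced to be.

**Step 5: $g_\alpha$ is traced by an element of $M$.** By (L1), for $\beta<\alpha$ we have $g_\alpha{\restriction}\beta=g_{\beta'}{\restriction}\beta$ for some $\beta'<\alpha$, so $g_\alpha{\restriction}\beta\in M$. Let $t_i=g_\alpha{\restriction}\ell_i\in T\cap M$. For each $i$, apply 4 to $i$ and some $j$ with $m_j=t_i$.

Suppose the first alternative held for uncountably many $i$. Then two such $i\ne i'$ would have the same decided value $\dot f(t_i)=\dot f(t_{i'})$. A single member of $F$ would force $\dot f$ to take the same value at the two distinct comparable nodes $t_i,t_{i'}$ of $\dot U$, a contradiction.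

So there is $i_0$ such that for all $i\ge i_0$ the second alternative holds. It gives $k_i$, $B_i:=m_{k_i}\in M\cap[T]$, and the decided value $\beta_i<\ell_i$ of $\dot\beta(k_i)$, with $t_i=B_i{\restriction}\ell_i$. For limit $i>i_0$ pick $j(i)<i$ with $\ell_{j(i)}>\beta_i$, using continuity. By Fodor's lemma there are $j$ and a stationary $S\subseteq\omega_1$ with $j(i)=j$ for all $i\in S$. For $i,i'\in S$,
$$B_i{\restriction}\ell_j=g_\alpha{\restriction}\ell_j=B_{i'}{\restriction}\ell_j,\qquad \ell_j>\beta_i,\beta_{i'}.$$
A member of $F$ forces the finitely many relevant facts, so (3) gives $k_i=k_{i'}$. Thus $B_i=B\in M$ is constant for $i\in S$. Since $S$ is unbounded, $g_\alpha=\bigcup_{i\in S}t_i=B{\restriction}\alpha$.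

**Step 6: (L2) is violated.** By (L2) and $M\prec H(\omega_3)$ there is a club $E\in M$ of $\omega_2$ with $g_\beta\ne B{\restriction}\beta$ for all $\beta\in E$. By elementarity $E\cap\alpha$ is unbounded in $\alpha$, so $\alpha\in E$. Hence $g_\alpha\neq B{\restriction}\alpha$, a contradiction. $\square$

## 8. The generic list without clubs

We must now add a bad list over a model of $\mathsf{PFA}$. The first attempt is to force with initial segments. Let $R_0$ be the set of $s=\langle s(\alpha):\alpha\le\gamma\rangle$ with $\gamma<\omega_2$ and $s(\alpha)\in{}^\alpha2$ that satisfy the requirement of (L1) at each limit $\alpha\le\gamma$, ordered by end-extension. A condition can be lengthened by zero sequences: for a new limit $\alpha>\gamma$ and $\beta<\alpha$, any $\beta'$ with $\max(\gamma,\beta)<\beta'<\alpha$ is a witness. So the generic list has length $\omega_2$ and satisfies (L1).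

It fails (L2), and badly: for every $X\in{}^{\omega_2}2\cap V$, $R_0$ forces $\{\alpha<\omega_2:g_\alpha=X{\restriction}\alpha\}$ to be stationary. To see this, let $s_0\in R_0$ and let $\dot E$ name a club in $\omega_2$. Given $s_n$ of last index $\gamma_n$, choose $s_n'\le s_n$ and $\xi_n>\gamma_n$ with $s_n'\Vdash\xi_n\in\dot E$. Let $\gamma_{n+1}$ be a successor ordinal above $\xi_n$ and above the last index of $s_n'$. Extend $s_n'$ to $s_{n+1}$ by zero sequences strictly below $\gamma_{n+1}$ and by $s_{n+1}(\gamma_{n+1})=X{\restriction}\gamma_{n+1}$. Let $\gamma^*=\sup_n\gamma_n=\sup_n\xi_n$. Then $\bigcup_ns_n\cup\{(\gamma^*,X{\restriction}\gamma^*)\}$ is a condition, since each $X{\restriction}\beta$ with $\beta<\gamma^*$ is contained in some $s_n(\gamma_n)$. It forces $\gamma^*\in\dot E$ and $g_{\gamma^*}=X{\restriction}\gamma^*$.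

So the clubs of (L2) have to be added together with the list, by promises inside the conditions. They have to be added for every $X$ in the final model, including those that appear along the way, so the promises must be about names. The danger is at limits. Suppose an increasing sequence of conditions has union of length $\gamma^*$. We must choose $s(\gamma^*)$ so that all its initial segments are already listed, and, since the clubs are closed, so that it differs from $X{\restriction}\gamma^*$ for all the promised names, whose values may be undecided. This is where $\mathrm{Add}(\omega_2,1)$ enters. A second coordinate $p\in{}^{<\omega_2}2$ will be placed on the list at the top index, and it will already differ from the promised names there. Then the union of the $p$'s is listed up to every smaller length and already differs from each promised name: a difference below $\gamma^*$ is a difference at $\gamma^*$.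

## 9. The forcing $R_\theta$

Let $V\models\mathsf{PFA}$. Then $2^{\aleph_0}=2^{\aleph_1}=\aleph_2$ (Todorčević, Veličković, together with $\mathsf{MA}$), so $\omega_2^{\omega_1}=\omega_2$. Let $\theta=2^{\omega_2}$, so that $\theta^{\omega_2}=\theta$ and $\mathrm{cf}(\theta)>\omega_2$. Write $\mathbb A=({}^{<\omega_2}2,\supseteq)=\mathrm{Add}(\omega_2,1)$. We identify subsets of $\omega_2$ with their characteristic functions.

**Definition.** By recursion on $\xi\le\theta$ we define $R_\xi$. Along the way, for $\eta<\theta$, $\dot X_\eta$ is an $R_\eta$-name for an element of ${}^{\omega_2}2$, given by the bookkeeping below. $R_\xi$ is the set of $r=(s^r,c^r)$ such that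

* $s^r=\langle s^r(\alpha):\alpha\le\gamma^r\rangle$ for some $\gamma^r<\omega_2$, $s^r(\alpha)\in{}^\alpha2$, and for each limit $\alpha\le\gamma^r$ and $\beta<\alpha$ there is $\beta'<\alpha$ with $s^r(\alpha){\restriction}\beta\subseteq s^r(\beta')$;
* $c^r$ is a function with $\mathrm{dom}(c^r)\in[\xi]^{\le\omega_1}$, each $c^r(\eta)$ a closed (possibly empty) subset of $\gamma^r+1$;
* for each $\eta\in\mathrm{dom}(c^r)$: $r{\restriction}\eta:=(s^r,c^r{\restriction}\eta)\in R_\eta$, and $r{\restriction}\eta\Vdash_{R_\eta}\dot X_\eta{\restriction}\alpha\ne s^r(\alpha)$ for all $\alpha\in c^r(\eta)$.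

Put $r'\le r$ iff $s^{r'}\supseteq s^r$, $\mathrm{dom}(c^{r'})\supseteq\mathrm{dom}(c^r)$, and $c^{r'}(\eta)\cap(\gamma^r+1)=c^r(\eta)$ for $\eta\in\mathrm{dom}(c^r)$.

For $\xi=0$ this is the $R_0$ of Section 8. A sample condition in $R_1$ is $(s^r,\{(0,\{\alpha\})\})$ with $s^r\in R_0$ forcing $\dot X_0{\restriction}\alpha\ne s^r(\alpha)$; it promises that $\alpha$ is the only point up to $\gamma^r$ of the club for $\dot X_0$.

This is a partial order with largest element $(\langle\emptyset\rangle,\emptyset)$. For transitivity, if $r''\le r'\le r$ then $c^{r''}(\eta)\cap(\gamma^r+1)=c^{r'}(\eta)\cap(\gamma^r+1)=c^r(\eta)$. For $\eta\le\xi$ we have $R_\eta\subseteq R_\xi$ with the induced order, and for $r\in R_\xi$ we have $r{\restriction}\eta\in R_\eta$ and $r\le r{\restriction}\eta$. The map $r\mapsto r{\restriction}\eta$ is order preserving.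

The next lemma lets us strengthen a condition below $\eta$ without touching its promises from $\eta$ on.

**Lemma 9** (amalgamation). Let $\eta\le\xi$, $r\in R_\xi$, $q\in R_\eta$ and $q\le r{\restriction}\eta$. Then $q\wedge r:=(s^q,c^q\cup c^r{\restriction}[\eta,\xi))\in R_\xi$ and $q\wedge r\le q,r$. Consequently, if $G$ is $R_\xi$-generic, then $G\cap R_\eta=\{r{\restriction}\eta:r\in G\}$ is $R_\eta$-generic. Moreover, if $r\in R_\xi$ and $\eta\in\xi\setminus\mathrm{dom}(c^r)$, then $(s^r,c^r\cup\{(\eta,\emptyset)\})\in R_\xi$ extends $r$.

**Proof.** By induction on $\zeta\in[\eta,\xi]$ we show that $(q\wedge r){\restriction}\zeta\in R_\zeta$ and that it is $\le r{\restriction}\zeta$. For $\zeta=\eta$ it is $q$. In general, let $\zeta'\in\mathrm{dom}(c^r)\cap[\eta,\zeta)$. By induction $(q\wedge r){\restriction}\zeta'\in R_{\zeta'}$ is below $r{\restriction}\zeta'$, so it forces $\dot X_{\zeta'}{\restriction}\alpha\ne s^r(\alpha)=s^q(\alpha)$ for $\alpha\in c^r(\zeta')$. This is what membership in $R_\zeta$ requires. The order relations to $r{\restriction}\zeta$ and to $q$ are read off: on $\mathrm{dom}(c^r)\cap\eta$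 use $q\le r{\restriction}\eta$, and on $[\eta,\zeta)$ nothing was changed.

For the consequence: if $r\in G$ then $r{\restriction}\eta\ge r$ is in $G$, and if $r\in G\cap R_\eta$ then $r=r{\restriction}\eta$. Two elements of $G\cap R_\eta$ have a common extension $r\in G$, and $r{\restriction}\eta$ is below both, so $G\cap R_\eta$ is a filter on $R_\eta$. If $D\subseteq R_\eta$ is dense, then $\{r\in R_\xi:r{\restriction}\eta\in D\}$ is dense in $R_\xi$, since $(q\wedge r){\restriction}\eta=q$.

For the last claim, the requirement at $\eta$ is vacuous. The requirements at later $\zeta\in\mathrm{dom}(c^r)$ hold by the same induction, since the new condition restricted to $\zeta$ is below $r{\restriction}\zeta$. $\square$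

In particular, for $\zeta\le\eta$ an $R_\zeta$-name may be used as an $R_\eta$-name, evaluated by $G\cap R_\zeta$.

**Lemma 10.** $R_\xi$ is $\omega_3$-c.c. and $|R_\xi|\le\theta$.

**Proof.** There are at most $\omega_2^{\omega_1}=\omega_2$ possible $s^r$ (as $2^{\omega_1}=\omega_2$), at most $\theta^{\omega_1}=\theta$ possible domains, and $\omega_2^{\omega_1}=\omega_2$ possible $c^r$ on a given domain. This gives the size bound. Given $\omega_3$ conditions, since $\omega_2^{\omega_1}=\omega_2$ the $\Delta$-system lemma yields $\omega_3$ many whose domains $\mathrm{dom}(c^r)$ form a $\Delta$-system. By the counting just made, $\omega_3$ many of these have the same $s^r$ and the same $c^r$ on the root. For two such $r,r'$ let $u=(s^r,c^r\cup c^{r'})$. By induction on $\zeta\le\xi$, $u{\restriction}\zeta\in R_\zeta$ and $u{\restriction}\zeta\le r{\restriction}\zeta,r'{\restriction}\zeta$: the requirement at $\zeta'\in\mathrm{dom}(c^r)\cap\zeta$ (resp. $\mathrm{dom}(c^{r'})\cap\zeta$) is forced by $r{\restriction}\zeta'$ (resp. $r'{\restriction}\zeta'$), hence by $u{\restriction}\zeta'$. So $r,r'$ are compatible.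 $\square$

**Bookkeeping.** We choose the $\dot X_\eta$ so that every element of ${}^{\omega_2}2$ in the final model is handled. Here $\omega_2$ means $\omega_2^V$; it will turn out to be preserved. By Lemma 10, for each $\zeta<\theta$ there are at most $\theta^{\omega_2}=\theta$ nice $R_\zeta$-names for subsets of $\omega_2$. Enumerate them as $\langle\dot a_{\zeta,\nu}:\nu<\theta\rangle$. Fix a surjection $\pi:\theta\to\theta\times\theta$ such that $\pi(\eta)=(\zeta,\nu)$ implies $\zeta\le\eta$, and put $\dot X_\eta=\dot a_{\pi(\eta)}$, an $R_\eta$-name. The recursion is sound: $\dot X_\eta$ depends on $R_\zeta$ for $\zeta\le\eta$ only, and $R_\xi$ depends on $\dot X_\eta$ for $\eta<\xi$ only.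

A nice $R_\theta$-name for a subset of $\omega_2$ mentions $\le\omega_2$ conditions. The union of their supports has size $\le\omega_2$, so it is bounded in $\theta$, as $\mathrm{cf}(\theta)>\omega_2$. So the name is a nice $R_\zeta$-name for some $\zeta<\theta$. Hence, if $G$ is $R_\theta$-generic, every $X\in{}^{\omega_2}2\cap V[G]$ equals $\dot X_\eta^{G\cap R_\eta}$ for some $\eta<\theta$.

## 10. A dense $\omega_2$-directed-closed subset of $R_\xi\times\mathrm{Add}(\omega_2,1)$

Let
$$D_\xi=\{(r,p)\in R_\xi\times\mathbb A:\ p=s^r(\gamma^r)\text{ and }\max c^r(\eta)=\gamma^r\text{ for all }\eta\in\mathrm{dom}(c^r)\}.$$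
Then $D_\eta\subseteq D_\xi$ for $\eta\le\xi$, and $(r,p)\in D_\xi$ implies $\mathrm{dom}(p)=\gamma^r$. These are the pairs described at the end of Section 8: $p$ sits on top of the list, and every promised name is forced to differ from it, because $\gamma^r\in c^r(\eta)$.

**Lemma 11.** $D_\xi$ is $\omega_2$-directed-closed.

**Proof.** Let $E\subseteq D_\xi$ be nonempty and directed, $|E|\le\aleph_1$.

**Step 1: the candidate.** Let $\gamma^*=\sup\{\gamma^r:(r,p)\in E\}<\omega_2$ and $p^*=\bigcup\{p:(r,p)\in E\}$. By directedness the $p$'s are pairwise comparable, and $\mathrm{dom}(p)=\gamma^r$, so $p^*\in{}^{\gamma^*}2$. Let $s^*=\bigcup\{s^r:(r,p)\in E\}\cup\{(\gamma^*,p^*)\}$. For $\eta\in\bigcup\{\mathrm{dom}(c^r):(r,p)\in E\}$, a set of size $\le\aleph_1$, let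
$$c^*(\eta)=\bigcup\{c^r(\eta):(r,p)\in E,\ \eta\in\mathrm{dom}(c^r)\}\cup\{\gamma^*\}.$$
We claim that $(r^*,p^*)$, with $r^*=(s^*,c^*)$, is a lower bound in $D_\xi$.

**Step 2: $c^*$ end-extends each $c^r$.** By directedness any two of the $s^r$ are comparable under end-extension. We claim
$$c^*(\eta)\cap(\gamma^r+1)=c^r(\eta)\quad\text{whenever }(r,p)\in E,\ \eta\in\mathrm{dom}(c^r). \tag{4}$$
The inclusion $\supseteq$ is clear. For $\subseteq$, let $x\in c^{r'}(\eta)$ with $(r',p')\in E$ and $x\le\gamma^r$. For a common extension $(r'',p'')\in E$ we get $x\in c^{r''}(\eta)\cap(\gamma^r+1)=c^r(\eta)$. The remaining point $\gamma^*$ matters only if $\gamma^r=\gamma^*$, and then $\gamma^*=\gamma^r\in c^r(\eta)$ already.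

**Step 3: the list and the closed sets.** We check that $s^*$ satisfies the list requirement and that each $c^*(\eta)$ is closed.

Suppose first that $\gamma^*=\gamma^{\hat r}$ for some $(\hat r,\hat p)\in E$. Then every element of $E$ has an extension in $E$ with $\gamma=\gamma^*$, namely a common extension with $(\hat r,\hat p)$. So $p^*=\hat p=s^{\hat r}(\gamma^*)$ and $s^*=s^{\hat r}$. Each $\eta\in\mathrm{dom}(c^*)$ is in $\mathrm{dom}(c^r)$ for some $(r,p)\in E$ with $\gamma^r=\gamma^*$, and by (4) $c^*(\eta)=c^r(\eta)$, which is closed.

Otherwise the supremum is not attained, and $\gamma^*$ is a limit. Below $\gamma^*$ the list requirement is inherited from the $s^r$. At $\gamma^*$, given $\beta<\gamma^*$, take $(r,p)\in E$ with $\beta<\gamma^r<\gamma^*$; then $p^*{\restriction}\beta\subseteq p=s^r(\gamma^r)=s^*(\gamma^r)$. For $\eta\in\mathrm{dom}(c^*)$ there are, by directedness, $(r,p)\in E$ with $\eta\in\mathrm{dom}(c^r)$ and $\gamma^r$ arbitrarily large below $\gamma^*$. For these, $c^*(\eta)\cap(\gamma^r+1)=c^r(\eta)$ is closed. As $\gamma^*\in c^*(\eta)$, the set $c^*(\eta)$ is closed.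

**Step 4: the promises.** By induction on $\eta\le\xi$ we show $r^*{\restriction}\eta\in R_\eta$; then $r^*{\restriction}\eta\le r{\restriction}\eta$ for all $(r,p)\in E$, by (4). Let $\zeta\in\mathrm{dom}(c^*)\cap\eta$ and $\alpha\in c^*(\zeta)$. By induction $r^*{\restriction}\zeta\in R_\zeta$ is below all $r{\restriction}\zeta$. We need $r^*{\restriction}\zeta\Vdash\dot X_\zeta{\restriction}\alpha\ne s^*(\alpha)$.

If $\alpha\in c^r(\zeta)$ for some $(r,p)\in E$, this holds since $r^*{\restriction}\zeta\le r{\restriction}\zeta$. Otherwise $\alpha=\gamma^*$ and we are in the second case of Step 3. Take $(r,p)\in E$ with $\zeta\in\mathrm{dom}(c^r)$. Since $\gamma^r\in c^r(\zeta)$,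
$$r{\restriction}\zeta\Vdash\dot X_\zeta{\restriction}\gamma^r\ne s^r(\gamma^r)=p=p^*{\restriction}\gamma^r,$$
and therefore $r^*{\restriction}\zeta\Vdash\dot X_\zeta{\restriction}\gamma^*\ne p^*=s^*(\gamma^*)$.

So $r^*\in R_\xi$ is below every $r$ with $(r,p)\in E$. By construction $p^*=s^*(\gamma^*)$ and $\max c^*(\eta)=\gamma^*$, so $(r^*,p^*)\in D_\xi$. $\square$

**Lemma 12.** $D_\xi$ is dense in $R_\xi\times\mathbb A$. More precisely, for all $(r,p)\in R_\xi\times\mathbb A$ and $\gamma_0<\omega_2$ there is $(r',p')\le(r,p)$ in $D_\xi$ with $\gamma^{r'}>\gamma_0$.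

**Proof.** Induction on $\xi$.

**Case $\xi=0$: put $p$ on the list at a successor.** Let $\gamma>\max(\gamma^r,\mathrm{dom}(p),\gamma_0)$ be a successor ordinal. Extend $s^r$ to $s'$: let $s'(\alpha)$ be the zero sequence of length $\alpha$ for $\gamma^r<\alpha<\gamma$, and let $s'(\gamma)=p'$ be $p$ extended by zeros to length $\gamma$. At a limit $\alpha\in(\gamma^r,\gamma)$ and $\beta<\alpha$ the requirement is witnessed by any $\beta'\in(\max(\gamma^r,\beta),\alpha)$, and there is no requirement at the successor $\gamma$. Then $((s',\emptyset),p')$ is as desired.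

**Case $\xi=\eta+1$: make $p$ differ from $\dot X_\eta$.** If $\eta\notin\mathrm{dom}(c^r)$, then $r\in R_\eta$; use the hypothesis for $\eta$. Otherwise let $\delta=\mathrm{dom}(p)$ and take $q_1\le r{\restriction}\eta$ in $R_\eta$ deciding $\dot X_\eta(\delta)=e$. By hypothesis there is $(q_2,p_2)\le(q_1,p^\frown\langle1-e\rangle)$ in $D_\eta$ with $\gamma:=\gamma^{q_2}>\max(\gamma_0,\gamma^r)$. Let
$$r'=(s^{q_2},c^{q_2}\cup\{(\eta,c^r(\eta)\cup\{\gamma\})\}).$$
The set $c^r(\eta)\cup\{\gamma\}$ is closed. Since $q_2\le r{\restriction}\eta$, the requirements for $\alpha\in c^r(\eta)$ hold. For $\alpha=\gamma=\mathrm{dom}(p_2)>\delta$: $q_2\Vdash\dot X_\eta(\delta)=e\ne p_2(\delta)$, and $p_2=s^{q_2}(\gamma)$. So $r'\in R_\xi$. As $\gamma>\gamma^r$, $r'\le r$. And $(r',p_2)\in D_\xi$.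

**Case $\xi$ limit, $\mathrm{cf}(\xi)\ge\omega_2$.** As $|\mathrm{dom}(c^r)|\le\omega_1$, $r\in R_\eta$ for some $\eta<\xi$; use the hypothesis for $\eta$.

**Case $\xi$ limit, $\mathrm{cf}(\xi)=\nu\le\omega_1$: climb to $\xi$ inside the sets $D_{\xi_i}$.** Let $\langle\xi_i:i\le\nu\rangle$ be increasing and continuous with $\xi_\nu=\xi$. Build a decreasing sequence $\langle(q_i,p_i):i\le\nu\rangle$ with $(q_i,p_i)\in D_{\xi_i}$, $q_i\le r{\restriction}\xi_i$, $p_i\le p$ and $\gamma^{q_0}>\gamma_0$. For $i=0$ apply the hypothesis for $\xi_0$ to $(r{\restriction}\xi_0,p)$. For $i+1$ apply the hypothesis for $\xi_{i+1}$ to $(q_i\wedge(r{\restriction}\xi_{i+1}),p_i)$, which exists by Lemma 9 because $q_i\le r{\restriction}\xi_i$. For limit $i\le\nu$ apply Lemma 11 to the chain $\{(q_j,p_j):j<i\}\subseteq D_{\xi_i}$. The lower bound satisfies $q_i\le q_j\le r{\restriction}\xi_j$ for all $j<i$, hence $q_i\le r{\restriction}\xi_i$, as $\xi_i=\sup_{j<i}\xi_j$. Then $(q_\nu,p_\nu)\in D_\xi$ is below $(r,p)$, and $\gamma^{q_\nu}\ge\gamma^{q_0}>\gamma_0$. $\square$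

By Lemmas 11 and 12 and (1), $R_\xi\times\mathbb A$, and hence $R_\xi$, adds no new functions from $\omega_1$ into $V$. In particular $\omega_1$ and $\omega_2$ are preserved.

## 11. The model $W=V[G]$ and the proofs of Theorems 3 and 4

Let $R=R_\theta$, let $G\subseteq R$ be generic over $V$, and let $W=V[G]$.

**Step 1: cardinals, $H(\omega_2)$ and $\mathrm{Add}(\omega_2,1)$.** No new $\omega_1$-sequences of elements of $V$ are added, and elements of $H(\omega_2)$ are coded by subsets of $\omega_1$, so $H(\omega_2)^W=H(\omega_2)^V$. As $R$ preserves $\omega_1,\omega_2$ and is $\omega_3$-c.c., all cardinals are preserved. Moreover $\mathbb A=\mathrm{Add}(\omega_2,1)^W$, and by Section 1 it is $\omega_2$-directed-closed in $W$.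

**Step 2: $\mathbb A$ forces $\mathsf{PFA}$ over $W$.** If $g$ is $\mathbb A$-generic over $W$, then $G\times g$ is $R\times\mathbb A$-generic over $V$. By Lemmas 11 and 12, $W[g]=V[G\times g]$ is an extension of $V\models\mathsf{PFA}$ by the $\omega_2$-directed-closed forcing $D_\theta$. So $W[g]\models\mathsf{PFA}$ by Lemma 5.

**Step 3: there is a bad list in $W$.** Let $\langle g_\alpha:\alpha<\omega_2\rangle=\bigcup_{r\in G}s^r$. It is total by Lemma 12, and (L1) holds by the definition of $R$. For (L2), let $X\in{}^{\omega_2}2\cap W$, say $X=\dot X_\eta^{G\cap R_\eta}$, and put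
$$C_\eta=\bigcup\{c^r(\eta):r\in G,\ \eta\in\mathrm{dom}(c^r)\}.$$
By the last claim of Lemma 9 and by Lemma 12, for every $\gamma_0<\omega_2$ there is $r\in G$ with $\eta\in\mathrm{dom}(c^r)$ and $\max c^r(\eta)=\gamma^r>\gamma_0$. So $C_\eta$ is unbounded. For such $r$, $C_\eta\cap(\gamma^r+1)=c^r(\eta)$, because any $r'\in G$ has a common extension with $r$ in $G$. This set is closed, so $C_\eta$ is club. If $\alpha\in C_\eta$, say $\alpha\in c^r(\eta)$ with $r\in G$, then $r{\restriction}\eta\in G\cap R_\eta$ forces $\dot X_\eta{\restriction}\alpha\ne s^r(\alpha)$, so $X{\restriction}\alpha\ne g_\alpha$. Hence $\vec g$ is a bad list in $W$, and $\mathsf{PFA}$ fails in $W$ by Proposition 8 applied in $W$.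

**Step 4: the last sentence of Theorem 3.** If $\mathsf{ZFC}+\mathsf{PFA}$ is consistent, the above, read as usual as a statement about forcing over a universe satisfying $\mathsf{ZFC}+\mathsf{PFA}$, gives the consistency of $\mathsf{ZFC}$ with a counterexample. So $\mathsf{ZFC}$ does not prove the implication. If $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent, no forcing can force $\mathsf{PFA}$, since it would force the contradiction derived from $\mathsf{ZFC}+\mathsf{PFA}$; so the implication is vacuously provable. This proves Theorem 3. $\square$

**Proof of Theorem 4.** The failing $\mathbb Q$ is the one given by Proposition 8 applied in $W$. If $V\models\mathsf{MM}$, then $V\models\mathsf{PFA}$, so the construction of $W$ applies. Step 2, with Lemma 5 for $\mathsf{MM}$, shows $W[g]\models\mathsf{MM}$. $\square$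

**Remark: how $\mathbb Q$ loses its properness.** By Theorem 2 the poset $\mathbb Q$ of Proposition 8, formed in $W$, is not forced by $\mathbb A$ to be proper. One can see why: over $W[g]$ it collapses $\omega_1$. Let $b=\bigcup g$, so $b\notin W$. By Lemma 12, $b{\restriction}\gamma^r=g_{\gamma^r}$ for unboundedly many $\gamma^r$, so every $b{\restriction}\beta$ is in the tree $T$ of the list. Let $(x,e,f)$ be the Cohen real, the collapse and the specializing function given by a $\mathbb Q$-generic over $W[g]$.

First, $\omega_1$ survives in $W[g][x][e]$. Indeed, a decreasing $\omega$-sequence in $W[g][x]$ of conditions of $\mathrm{Col}(\omega_1,H)^{W[x]}$ is described by countably many Cohen conditions and countably many $C$-names from $W$. This description is in $W$, because $\mathbb A$ adds no $\omega$-sequences of elements of $W$. So the sequence is in $W[x]$ and has a lower bound. Thus the collapse is still $\sigma$-closed in $W[g][x]$, and $C$ is ccc.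

Now work in $W[g][x][e]$ with the $K,b_k,\beta(k),\lambda,U$ of Proposition 8. If $b{\restriction}\lambda_i\in U$ for only countably many $i$, then for all large $i$ there is $k_i\in K$ with $b{\restriction}\lambda_i=b_{k_i}{\restriction}\lambda_i$ and $\beta(k_i)<\lambda_i$. The Fodor argument of Step 5 of that proof, with (3), makes $k_i=k$ constant on a stationary set. So $b=b_k\in W$, a contradiction. Hence $U$ now has the uncountable chain $\{b{\restriction}\lambda_i:i<\omega_1\}\cap U$, on which $f$ is injective into $\omega$. So $\omega_1$ is collapsed.
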